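# Tall polynomials whose squares stay flat

## Squaring $1+2x-x^2$

Start with two squares that differ by one sign:
$$(1+2x+x^2)^2=1+4x+6x^2+4x^3+x^4,\qquad (1+2x-x^2)^2=1+4x+2x^2-4x^3+x^4 .$$
In both cases the polynomial has largest coefficient $2$. In the first square the largest coefficient is $6$. In the second, the sign has turned the middle coefficient from $4+2=6$ into $4-2=2$, and the largest coefficient that remains is $4$ in absolute value. Cancellation inside a square is therefore real, and in this example it brings the largest coefficient down to exactly twice that of the original polynomial. Can it go below twice?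

For a non-zero $f\in\mathbb Z[x]$ let $\mathrm{ht}(f)$, the *height* of $f$, be the maximum of the absolute values of its coefficients. So $\mathrm{ht}(1+2x-x^2)=2$ and the height of its square is $4$. The following conjecture is taken from John Abbott, "Bounds on Factors in Z[x]", arXiv:0904.3057 (2009).

**Conjecture.** Let $f\in\mathbb Z[x]$ be non-zero and not of the form $\pm x^d$ for any integer $d\ge 0$. Then
$$\mathrm{ht}(f^2)\ge 2\,\mathrm{ht}(f).\tag{1}$$

The polynomials $\pm x^d$ must be excluded, since for them both heights are $1$. The problem is to prove or disprove the conjecture. We shall see that it is false, and as badly as possible: $\mathrm{ht}(f^2)$ can stay at most $4$ while $\mathrm{ht}(f)$ is any prescribed positive integer (Theorem 3). The analogous statement holds for every power $f^k$ with $k\ge2$ (Theorem 4).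

## The edges of a square, and what survives

The ends of $f$ are the part where no cancellation is possible. Suppose $f$ has at least two terms, and let $ax^s+bx^t$ with $s<t$ be its two lowest ones. Which pairs of exponents of $f$ have sum $s+t$? If one of the two is $s$, the other is $t$. If neither is $s$, both are at least $t$, and the sum is at least $2t>s+t$. So
$$\text{the coefficient of } x^{s+t}\text{ in } f^2 \text{ is exactly } 2ab, \tag{2}$$
and the same argument applies to the two highest terms. Since $a,b$ are non-zero integers, $2|ab|\ge 2\max(|a|,|b|)$. Hence (1) holds whenever the height is attained at one of the two lowest or two highest terms. In particular it holds for every polynomial with two, three or four terms, since then every term is of this kind. That is why $1+2x-x^2$ could not do better than $4$. A counterexample must hide its large coefficients in the interior.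

Here is what remains true in general.

**Proposition 1.** (a) Inequality (1) holds for all $f\ne\pm x^d$ with $\mathrm{ht}(f)=1$ and for all monomials $cx^d$ with $|c|\ge 2$. Moreover $\mathrm{ht}(f^2)\ge2$ whenever $f\neq 0$ is not $\pm x^d$. (b) If $\deg f=n$, then $\mathrm{ht}(f^2)\ge \mathrm{ht}(f)^2/\sqrt{2n+1}$. So (1) holds whenever $\mathrm{ht}(f)\ge 2\sqrt{2n+1}$.

**Proof of (a).** If $f=cx^d$ with $|c|\ge2$, then $\mathrm{ht}(f^2)=c^2\ge 2|c|\ge 2$. If $f$ has at least two terms, (2) gives $\mathrm{ht}(f^2)\ge 2|ab|\ge 2$. When $\mathrm{ht}(f)=1$ and $f\ne\pm x^d$, the polynomial $f$ has at least two terms, and the lower bound $2$ is $2\,\mathrm{ht}(f)$.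

**Proof of (b).** The idea is to compare mean values on the unit circle. Recall Parseval's identity: for $g=\sum_j g_jx^j$ with real coefficients, $\frac1{2\pi}\int_0^{2\pi}|g(e^{i\theta})|^2\,d\theta=\sum_j g_j^2$. Write $f^2=\sum_{j=0}^{2n}F_jx^j$. There are $2n+1$ coefficients, each at most $\mathrm{ht}(f^2)$ in absolute value. Apply Parseval to $f^2$, then Cauchy–Schwarz, then Parseval to $f$:
$$(2n+1)\,\mathrm{ht}(f^2)^2\ \ge\ \sum_jF_j^2=\frac1{2\pi}\int_0^{2\pi}|f(e^{i\theta})|^4\,d\theta\ \ge\ \Big(\frac1{2\pi}\int_0^{2\pi}|f(e^{i\theta})|^2\,d\theta\Big)^2\ \ge\ \mathrm{ht}(f)^4 .$$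
The last step holds because the sum of the squares of the coefficients of $f$ is at least $\mathrm{ht}(f)^2$. Take square roots. If $\mathrm{ht}(f)\ge2\sqrt{2n+1}$, then $\mathrm{ht}(f)^2/\sqrt{2n+1}\ge 2\,\mathrm{ht}(f)$. $\square$

Part (b) tells us where to look. If $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^2)\le4$, then $H^2\le4\sqrt{2n+1}$, so $n\ge(H^4-16)/32$: the degree has to be large. We should feel free to use enormous degrees.

Negative exponents will be convenient as well. A *Laurent polynomial* is a finite sum $\sum_j a_jx^j$ with $j\in\mathbb Z$, and its height is defined in the same way; for instance $\mathrm{ht}(x^{-2}-3x)=3$. Multiplying $f$ by $x^j$ multiplies $f^k$ by $x^{jk}$ and changes neither height. So a Laurent polynomial with the properties we want gives an ordinary polynomial with the same properties.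

## Cancelling a coefficient from far away

Suppose $A\in\mathbb Z[x]$ is tall, so that $A^2$ has large coefficients. A sensible first approach is to repair $A^2$ by adding terms far from $A$. Two distant monomials whose product lands at $x^m$ can subtract $2$ from the coefficient there:
$$\left(x^{m+b}-x^{-b}\right)^2=x^{2m+2b}+x^{-2b}-2x^m .$$
Try it on $A=1+x$, where $A^2=1+2x+x^2$, with $m=1$ and $b=5$:
$$\left(A+x^{6}-x^{-5}\right)^2=\underbrace{1+x^2}_{\text{repaired}}+\underbrace{2x^6+2x^7}_{2Ax^6}-\underbrace{(2x^{-5}+2x^{-4})}_{2Ax^{-5}}+x^{12}+x^{-10}.$$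
The coefficient $2$ at $x$ has gone. The price is a copy of $2A$ at $x^6$ and a copy of $-2A$ at $x^{-5}$.

The same thing happens in general. Let $A$ have non-negative coefficients and height $H$. Use as many pairs as are needed to reduce every coefficient of $A^2$ to its remainder modulo $2$, and choose the shifts $b$ so spread out that nothing overlaps (the explicit choice is made in the proof of Lemma 2). With $h$ the sum of all the pairs, the center of $(A+h)^2$ has coefficients in $\{0,1\}$. The squares of the new monomials contribute coefficients $1$, and the products of monomials from different pairs contribute coefficients $\pm2$. None of this depends on $H$. The cross term $2Ah$, however, contains undamaged copies of $\pm2A$, of height $2H$. Since $\mathrm{ht}(A+h)=H$, as soon as one pair is used we get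
$$\mathrm{ht}\big((A+h)^2\big)=2H=2\,\mathrm{ht}(A+h).$$
The approach lands exactly on equality in (1), and the only obstruction is the cross term $2Ah$.

## A tall first difference with a flat second difference

The cross term involves $A$ itself, and so does the height we want to keep large. To separate the two, multiply everything by a fixed small polynomial $P$:
$$G=P(z+h),\qquad G^2=P^2z^2+2P^2z\,h+P^2h^2 .$$
The center of $G$ is $Pz$, so its height is governed by $\mathrm{ht}(Pz)$. The copies created by the cross term are now copies of $2P^2z$. So we want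
$$\mathrm{ht}(Pz)=H\quad\text{large},\qquad \mathrm{ht}(P^2z)\quad\text{bounded}.$$
The height of $z$ itself is irrelevant: the corrections in $h$ will absorb $z^2$ whatever its size.

Take $P=1-x$. Multiplication by $1-x$ replaces a coefficient sequence $(z_n)$ by its differences $(z_n-z_{n-1})$. Thus $y=(1-x)z$ should be tall while its own difference sequence is flat. A slow ramp does this. One condition must be met: $y$ has to be divisible by $1-x$, that is, its coefficients must sum to $0$, so we let a ramp up and down be followed by its negative. For $H=3$: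
$$\begin{aligned}
y&:\quad 1,2,3,2,1,0,-1,-2,-3,-2,-1,\\
(1-x)y&:\quad 1,1,1,-1,-1,-1,-1,-1,-1,1,1,1,\\
z&:\quad 1,3,6,8,9,9,8,6,3,1 \qquad(\text{partial sums of } y).
\end{aligned}$$
Here $y$ has height $3$ and $(1-x)y=(1-x)^2z$ has height $1$. With $S_m=1+x+\dots+x^{m-1}$, so that $(1-x)S_m=1-x^m$, the three rows are $y=S_3^2(1-x^6)$, $(1-x)y=S_3(1-x^3)(1-x^6)$ and $z=S_3^2S_6$.

## Disjoint windows: the lemma for squares

**Lemma 2.** Let $z\in\mathbb Z[x]$ be non-zero with non-negative coefficients and $\mathrm{ht}((1-x)^2z)\le2$. Then there is $f\in\mathbb Z[x]$ with $\mathrm{ht}(f)=\mathrm{ht}((1-x)z)$ and $\mathrm{ht}(f^2)\le4$.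

**Proof.** Let $d=\deg z$ and $E=(1-x)^2z$, so $\deg E=d+2$.

**Step 1: define the corrections.** We want $h$ to remove the even part of $z^2$. Let $q$ be the polynomial whose coefficients are those of $z^2$ reduced modulo $2$ to $\{0,1\}$. Then $z^2=q+2r$, where $r$ has non-negative integer coefficients because $z^2$ does. Write $r$ as a sum of monomials, with repetitions allowed:
$$r=\sum_{i=1}^Rx^{m_i},\qquad 0\le m_i\le 2d .$$
Put $B=4d+3$ and $b_i=B\cdot5^i$, and define
$$h=\sum_{i=1}^R\left(x^{m_i+b_i}-x^{-b_i}\right),\qquad G=(1-x)(z+h).$$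

**Step 2: expand $G^2$.** This step lists every piece that occurs. The square of the $i$-th pair is $x^{2m_i+2b_i}+x^{-2b_i}-2x^{m_i}$, and twice the product of the $i$-th and $j$-th pairs is
$$2\left(x^{m_i+m_j+b_i+b_j}+x^{-b_i-b_j}-x^{m_i+b_i-b_j}-x^{m_j+b_j-b_i}\right).$$
Hence $h^2=-2\sum_ix^{m_i}+w=-2r+w$ with
$$w=\sum_i\left(x^{2m_i+2b_i}+x^{-2b_i}\right)+2\sum_{i<j}\left(x^{m_i+m_j+b_i+b_j}+x^{-b_i-b_j}-x^{m_i+b_i-b_j}-x^{m_j+b_j-b_i}\right).$$
Therefore $(z+h)^2=(q+2r)+2zh+(-2r+w)=q+2zh+w$. Multiplying by $(1-x)^2$,
$$G^2=(1-x)^2q+2Eh+(1-x)^2w .$$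
So $G^2$ is the sum of the following pieces:

1. $(1-x)^2q$;
2. $2x^{m_i+b_i}E$ and $-2x^{-b_i}E$, for each $i$;
3. $(1-x)^2x^{2m_i+2b_i}$ and $(1-x)^2x^{-2b_i}$, for each $i$;
4. for each $i<j$, $\;2(1-x)^2$ times each of $x^{m_i+m_j+b_i+b_j}$, $x^{-b_i-b_j}$, $-x^{m_i+b_i-b_j}$, $-x^{m_j+b_j-b_i}$.

**Step 3: the pieces have pairwise disjoint supports.** The purpose is to make the height of the sum equal to the maximum of the heights of the pieces. We claim that each piece has all its exponents in a window $[Bn,\,Bn+4d+2]$ with $n=\sum_i\delta_i5^i$, where the digit vector $\delta=(\delta_1,\dots,\delta_R)$ is, with $e_i$ the standard unit vectors,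

- $0$ for piece 1;
- $e_i$ and $-e_i$ for the two pieces of type 2;
- $2e_i$ and $-2e_i$ for the two pieces of type 3;
- $e_i+e_j$, $-(e_i+e_j)$, $e_i-e_j$, $-(e_i-e_j)$ with $i<j$ for the four pieces of type 4, in the order listed.

To verify this, compute the exponents relative to $Bn$. Piece 1 has relative exponents between $0$ and $\deg q+2\le2d+2$. In type 2 they lie between $0$ and $m_i+d+2\le3d+2$. In types 3 and 4 the relative exponents of the monomial are one of $2m_i$, $0$, $m_i+m_j$, $m_i$, $m_j$, hence between $0$ and $4d$, and the factor $(1-x)^2$ adds at most $2$. All lie in $[0,4d+2]$.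

The digit vectors listed are pairwise distinct, and their entries lie in $\{-2,\dots,2\}$. Two distinct such vectors give distinct integers $n$: their difference is a non-zero vector with entries of absolute value at most $4$, and if $i$ is the largest index where it is non-zero, then the $i$-th term has absolute value at least $5^i$, while the lower terms sum to at most $\sum_{l=1}^{i-1}4\cdot5^l=5^i-5<5^i$. So different pieces have different integers $n$. Since $B>4d+2$, the windows of different integers are disjoint.

**Step 4: bound each piece.** By Step 3, $\mathrm{ht}(G^2)$ is the largest height of a piece. Piece 1 has coefficients $q_n-2q_{n-1}+q_{n-2}$ with all $q_j\in\{0,1\}$, so they lie in $[-2,2]$. Pieces of type 2 have height $2\,\mathrm{ht}(E)\le4$; this is where the hypothesis on $(1-x)^2z$ enters. Since $(1-x)^2=1-2x+x^2$, pieces of type 3 have height $2$ and pieces of type 4 have height $4$. Thus $\mathrm{ht}(G^2)\le4$.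

**Step 5: the height of $G$.** We check that the corrections do not disturb the tall part. We have
$$G=(1-x)z+\sum_i\left((1-x)x^{m_i+b_i}-(1-x)x^{-b_i}\right).$$
The summand $(1-x)z$ has exponents in $[0,d+1]$, inside the window of $n=0$. The other summands have exponents in the windows of $n=5^i$ and $n=-5^i$, since $m_i+1\le 2d+1$. By Step 3 these windows are disjoint, so $\mathrm{ht}(G)$ is the maximum of $\mathrm{ht}((1-x)z)$ and, if $R\ge1$, the number $1$. As $(1-x)z$ is a non-zero integer polynomial, its height is at least $1$, and $\mathrm{ht}(G)=\mathrm{ht}((1-x)z)$.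

Multiplying $G$ by a suitable power of $x$ gives $f\in\mathbb Z[x]$ with the same two heights. $\square$

The smallest instance shows all the pieces except type 4. For $z=1+x$ we have $d=1$, $z^2=1+2x+x^2$, $q=1+x^2$, $r=x$, $R=1$, $m_1=1$, $B=7$, $b_1=35$ and $E=1-x-x^2+x^3$. Then $G=(1-x)(1+x+x^{36}-x^{-35})$ and
$$G^2=(1-2x+2x^2-2x^3+x^4)+2E\,(x^{36}-x^{-35})+(1-x)^2(x^{72}+x^{-70}).$$

## Every height occurs, with square of height at most four

**Theorem 3.** For every integer $H\ge1$ there is $f\in\mathbb Z[x]$ with $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^2)\le4$. For $H\ge3$ this $f$ is not of the form $\pm x^d$ and $\mathrm{ht}(f^2)\le4<6\le2\,\mathrm{ht}(f)$. So the conjecture is false, and $\inf \mathrm{ht}(f^2)/\mathrm{ht}(f)=0$, the infimum being over non-zero $f\in\mathbb Z[x]$ not of the form $\pm x^d$.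

**Proof.** We feed the double ramp into Lemma 2. Let $z=S_H^2S_{2H}$, which is non-zero with non-negative coefficients.

**The first difference has height $H$.** We have $(1-x)z=S_H^2(1-x^{2H})$. The coefficients of $S_H^2$ are $1,2,\dots,H,\dots,2,1$, so its height is $H$. Its degree is $2H-2<2H$, so multiplying by $1-x^{2H}$ only appends a disjoint negated copy, and $\mathrm{ht}((1-x)z)=H$.

**The second difference has height $1$.** Using one factor $1-x$ for $S_{2H}$ and one for a factor $S_H$, we get $(1-x)^2z=S_H(1-x^H)(1-x^{2H})$. The polynomial $S_H(1-x^H)$ has $H$ coefficients $1$ followed by $H$ coefficients $-1$. So it has height $1$ and degree $2H-1<2H$, and multiplying by $1-x^{2H}$ again appends a disjoint negated copy. Thus $\mathrm{ht}((1-x)^2z)=1\le2$.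

Lemma 2 gives $f$ with $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^2)\le4$. A polynomial $\pm x^d$ has height $1$, so for $H\ge3$ our $f$ is not of this form, and $4<6\le2H$. The ratio $\mathrm{ht}(f^2)/\mathrm{ht}(f)$ is at most $4/H$, so the infimum is $0$. $\square$

**A concrete counterexample.** Lemma 2 allows $(1-x)^2z$ to have height $2$, so a shorter $z$ will do for height $3$. Take $z=1+4x+5x^2+4x^3+x^4$. Then
$$\begin{aligned}
(1-x)z&=1+3x+x^2-x^3-3x^4-x^5 &&(\text{height }3),\\
(1-x)^2z&=1+2x-2x^2-2x^3-2x^4+2x^5+x^6&&(\text{height }2),\\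
z^2&=1+8x+26x^2+48x^3+59x^4+48x^5+26x^6+8x^7+x^8 .
\end{aligned}$$
So $q=1+x^4+x^8$ and $r=4x+13x^2+24x^3+29x^4+24x^5+13x^6+4x^7$, whose coefficients sum to $R=111$; also $d=4$ and $B=19$. The lemma gives an explicit $f$ with $\mathrm{ht}(f)=3$ and $\mathrm{ht}(f^2)\le4<6$. It has $6+4\cdot111=450$ terms: six from $(1-x)z$ and four from each of the $111$ pairs.

For $H\ge1$ let $m(H)=\min\{\mathrm{ht}(f^2): f\neq\pm x^d,\ \mathrm{ht}(f)=H\}$. Then $m(1)=2$ and $2\le m(H)\le4$ for all $H\ge2$. Indeed the lower bound $2$ is Proposition 1(a). The square $(1+x)^2=1+2x+x^2$ shows $m(1)\le2$. For $H\ge2$ a polynomial of height $H$ is automatically not $\pm x^d$, so Theorem 3 gives $m(H)\le4$. Thus (1) holds at height $1$ and fails for some polynomial of every height $\ge3$. The argument does not determine $m(H)$ for $H\ge2$, and in particular it does not settle whether some $f$ with $\mathrm{ht}(f)=2$ violates (1).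

## From squares to $k$-th powers

**Theorem 4.** For every $k\ge2$ put $C_k=4^{k(k-1)}(k!)^2$. For every $H\ge1$ there is $f\in\mathbb Z[x]$ with $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^k)\le C_k$.

For $k=2$ the constant is $C_2=64$, so Theorem 3 is sharper there. Three things have to change when we pass from $2$ to $k$. Write again $G=P(z+h)$, so that
$$G^k=\sum_{j=0}^k\binom kj\,P^kz^{k-j}h^j .$$

*The corrections.* We want $h^k$ to subtract a multiple of $x^m$ in the center, and no lower power of $h$ to reach the center. Replace each pair by a group of $k$ monomials whose product is $-x^m$, but in which no other product of at most $k$ factors comes back to the center. Distant shifts are best modeled by new independent variables. For $k=3$ a group is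
$$t_1+t_2-x^m\,t_1^{-1}t_2^{-1}.$$
A product with $a$ factors $t_1$, $b$ factors $t_2$ and $c$ factors of the third kind is free of $t_1,t_2$ exactly when $a=b=c$. In the cube this forces $a=b=c=1$, and the contribution is $3!\cdot(-x^m)=-6x^m$. In general a group subtracts $k!\,x^m$, so the center is repaired modulo $k!$. For $k=2$ this is the old pair, with $t=x^b$ up to naming.

*The multiplier $P$.* The new obstructions are the copies of $P^kz^i$ for $0\le i\le k-1$; all of these must be flat while $y=Pz$ is tall. Keeping $P=1-x$ fails already for $k=3$. There $P^3z^2=(1-x)y^2=Ey$ with $E=(1-x)y$; for the double ramp, $E=S_H(1-x^H)(1-x^{2H})$ and $y=S_H^2(1-x^{2H})$. Below $x^H$ the product $Ey$ agrees with $S_H^3$, so its coefficient at $x^{H-1}$ is the number of triples of non-negative integers with sum $H-1$, which is $H(H+1)/2$. There is one factor $1-x$ for two copies of $y$. The remedy is $P=(1-x)^{k-1}$: then $P^kz^{k-1}=Py^{k-1}=\big((1-x)y\big)^{k-1}$, and every copy of $y$ receives its own factor $1-x$.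

*The shape of $y$.* Now powers of $E=(1-x)y$ up to the $(k-1)$-st must be flat, and the ramp fails again. If $E$ begins with $H$ coefficients equal to $1$, then the coefficient of $x^{H-1}$ in $E^2$ is $H$. So $y$ should climb by $1$ at a very sparse set of exponents, whose sums do not collide. Powers of $k$ will do. For $k=3$ and $H=4$ take $N=x+x^3+x^9+x^{27}$. In $N^2$ a sum of two of the exponents $1,3,9,27$ determines the two summands, so $\mathrm{ht}(N^2)=2$ (for instance the coefficient of $x^4$ is $2$, from $1+3$ and $3+1$). The product $NS_{81}$ climbs by one at the exponents $1,3,9,27$ up to $4$, and goes down by one at $82,84,90,108$.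

## Proof of the theorem on $k$-th powers

If $H<2^{k-1}$, take the constant $f=H$: then $\mathrm{ht}(f^k)=H^k\le2^{k(k-1)}\le C_k$. From now on $H\ge2^{k-1}$.

We shall use twice the following elementary bound. If $A$ and $Q$ are polynomials, then $\mathrm{ht}(AQ)$ is at most $\mathrm{ht}(Q)$ times the sum of the absolute values of the coefficients of $A$, because $AQ$ is a combination of shifts of $Q$ with the coefficients of $A$. For a product of $s$ factors of the form $1-x^c$ the sum of absolute values is at most $2^s$.

**Step 1: choose $y$ and $z$.** The aim is a tall $y$ whose difference $E$ is a sparse staircase pattern divisible by a high power of $1-x$. Let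
$$N=\sum_{i=0}^{H-1}x^{k^i},\qquad c_l=2^lk^H\ \ (0\le l\le k-1),\qquad E=N\prod_{l=0}^{k-1}(1-x^{c_l}),\qquad P=(1-x)^{k-1}.$$
Each of the $k$ factors $1-x^{c_l}=(1-x)S_{c_l}$ is divisible by $1-x$. So $y=E/(1-x)$ and $z=y/P=E/(1-x)^k$ are polynomials, and
$$z=N\prod_{l=0}^{k-1}S_{c_l}\in\mathbb Z[x]$$
has non-negative coefficients.

**Step 2: $y$ has height exactly $H$.** We have $y=NS_{c_0}\prod_{l=1}^{k-1}(1-x^{c_l})$ with $c_0=k^H$. The coefficient of $x^m$ in $NS_{c_0}$ is the number of $i\in\{0,\dots,H-1\}$ with $k^i\le m<k^i+k^H$. This is at most $H$, and equals $H$ at $m=k^{H-1}$. So $\mathrm{ht}(NS_{c_0})=H$. Its degree is $k^{H-1}+k^H-1<2k^H=c_1$.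

Now multiply by $1-x^{c_1},\dots,1-x^{c_{k-1}}$ in turn. Before the factor $1-x^{c_l}$ is applied, the degree is less than
$$2k^H+\sum_{i=1}^{l-1}2^ik^H=2k^H+(2^l-2)k^H=2^lk^H=c_l .$$
So this factor appends a negated copy shifted by $c_l$, disjoint from the original, and the height remains $H$. Hence $\mathrm{ht}(y)=H$.

**Step 3: $P^kz^i$ is flat for $0\le i\le k-1$.** This is the analogue of the hypothesis $\mathrm{ht}((1-x)^2z)\le2$.

First, $\mathrm{ht}(N^i)\le i!$. The coefficient of $x^m$ in $N^i$ counts ordered $i$-tuples of powers $k^0,\dots,k^{H-1}$ with sum $m$. Since $i\le k-1$, each power is used at most $k-1$ times, so the multiplicities are the base-$k$ digits of $m$. By uniqueness of base-$k$ digits $m$ determines the multiset of summands, and a multiset of size $i$ has at most $i!$ orderings.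

Next, $E^i$ is $N^i$ times $ki$ factors of the form $1-x^c$, so $\mathrm{ht}(E^i)\le2^{ki}\,i!$.

Finally, since $y=Pz=E/(1-x)$,
$$P^kz^i=P^{k-i}y^i=(1-x)^{e_i}E^i,\qquad e_i=(k-1)(k-i)-i .$$
Because $k-i\ge1$, we have $e_i\ge(k-1)-i\ge0$, and clearly $e_i\le k(k-1)$. Using $2^{ki}\le2^{k(k-1)}$ and $i!\le(k-1)!$,
$$\mathrm{ht}(P^kz^i)\le2^{k(k-1)}\cdot2^{k(k-1)}(k-1)!=4^{k(k-1)}(k-1)!\qquad(0\le i\le k-1).\tag{3}$$

**Step 4: define the corrections.** We reduce the coefficients of $z^k$ modulo $k!$. Write $z^k=q+k!\,r$, where $q$ has coefficients in $\{0,\dots,k!-1\}$. As $z^k$ has non-negative coefficients, so does $r$, and we can write $r=\sum_{i=1}^Rx^{m_i}$ with repetitions allowed. Let $t_{i,a}$ for $1\le i\le R$ and $1\le a\le k-1$ be independent variables, and put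
$$t_{i,k}=(t_{i,1}\cdots t_{i,k-1})^{-1},\qquad \kappa_{i,a}=1\ (a<k),\qquad \kappa_{i,k}=-x^{m_i},$$
$$h=\sum_{i=1}^R\sum_{a=1}^k\kappa_{i,a}t_{i,a},\qquad G=P(z+h).$$
Here $G$ is a polynomial in $x$ and a Laurent polynomial in the variables $t_{i,a}$ with $a<k$. Its height is again the largest absolute value of a coefficient. If we collect terms by their monomials in the $t$'s, the height is the maximum of the heights of the resulting coefficients in $\mathbb Z[x]$.

By the multinomial theorem, $h^j$ is the sum, over vectors $\nu=(\nu_{i,a})_{1\le i\le R,\,1\le a\le k}$ of non-negative integers with $|\nu|:=\sum\nu_{i,a}=j$, of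
$$\binom j\nu\prod_{i,a}\kappa_{i,a}^{\nu_{i,a}}\prod_{i,a}t_{i,a}^{\nu_{i,a}},\qquad \binom j\nu=\frac{j!}{\prod_{i,a}\nu_{i,a}!}.$$

**Step 5: which vectors $\nu$ give the same $t$-monomial?** This replaces the disjoint windows of Lemma 2. Let $\mathbf 1_i$, the $i$-th *full group*, be the vector with $\nu_{i,a}=1$ for all $a$ and all other entries $0$; thus $|\mathbf 1_i|=k$. We claim that among vectors with $|\nu|\le k$ two different ones give the same $t$-monomial only if the monomial is $1$, and that the vectors giving the monomial $1$ are exactly $0$ and the full groups.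

In terms of the independent variables,
$$\prod_{a=1}^kt_{i,a}^{\nu_{i,a}}=\prod_{a=1}^{k-1}t_{i,a}^{\nu_{i,a}-\nu_{i,k}} .$$
So $\nu$ and $\nu'$ give the same $t$-monomial exactly when, for every $i$, the difference $\nu_{i,a}-\nu'_{i,a}=\lambda_i$ does not depend on $a$. Suppose this holds with $\nu\ne\nu'$ and $|\nu|,|\nu'|\le k$. Some $\lambda_i$ is non-zero. If $\lambda_i>0$, then $\nu_{i,a}=\nu'_{i,a}+\lambda_i\ge1$ for all $k$ values of $a$, and $|\nu|\le k$ forces $\nu=\mathbf 1_i$. If $\lambda_i<0$, then in the same way $\nu'=\mathbf 1_i$. In both cases the common monomial is $\prod_at_{i,a}=1$.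

It remains to see which $\nu$ with $|\nu|\le k$ give the monomial $1$. By the criterion compared with $\nu'=0$, for every $i$ the entry $\nu_{i,a}$ does not depend on $a$. So $|\nu|$ is $k$ times the sum of these common values, and $|\nu|\le k$ leaves only $\nu=0$ and $\nu=\mathbf 1_i$. Conversely these do give $1$.

**Step 6: bound $\mathrm{ht}(G^k)$.** The $t$-monomial $1$ in $G^k=\sum_j\binom kjP^kz^{k-j}h^j$ comes from $\nu=0$, with $j=0$, and from the full groups, with $j=k$ and multinomial coefficient $k!$. Its total coefficient is
$$P^k\Big(z^k+k!\sum_{i=1}^R(-x^{m_i})\Big)=P^k(z^k-k!\,r)=P^kq .$$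
Since $P^k=(1-x)^{k(k-1)}$, its height is at most $2^{k(k-1)}\,k!\le C_k$.

Every other $t$-monomial in $G^k$ comes from a single $\nu$ with $1\le j=|\nu|\le k$. Its coefficient is $\pm\binom kj\binom j\nu x^sP^kz^{k-j}$ for some $s\ge0$. As $0\le k-j\le k-1$, (3) applies. With $\binom j\nu\le j!$ and $\binom kjj!=k!/(k-j)!\le k!$, its height is at most
$$k!\cdot4^{k(k-1)}(k-1)!\le C_k .$$
So $\mathrm{ht}(G^k)\le C_k$.

**Step 7: compute $\mathrm{ht}(G)$.** In $z+h$ only vectors with $|\nu|\le1$ occur. Since full groups have size $k\ge2$, Step 5 shows that these give pairwise different $t$-monomials. The monomial $1$ has coefficient $Pz=y$, of height $H$ by Step 2. The monomial $t_{i,a}$ has coefficient $\pm x^sP$ for some $s\ge 0$, whose height is at most $2^{k-1}\le H$. So $\mathrm{ht}(G)=H$; this is where $H\ge2^{k-1}$ is used.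

**Step 8: return to one variable.** We substitute powers of $x$ for the variables without letting any two monomials collide. Let $\mathcal S$ be the finite set of exponent vectors, in $x$ and the $t_{i,a}$ with $a<k$, that occur in $G$ or in $G^k$. List the variables $t_{i,a}$ with $a<k$ as $u_1,\dots,u_n$. Choose an integer $M\ge2$ such that $M-1$ is at least the absolute value of every entry of every difference of two vectors in $\mathcal S$, and substitute $u_\mu\mapsto x^{M^\mu}$, leaving $x=x^{M^0}$ as it is.

An exponent vector $(\epsilon_0,\dots,\epsilon_n)$ becomes the exponent $\sum_\mu\epsilon_\mu M^\mu$. Let $(\delta_0,\dots,\delta_n)$ be the difference of two distinct vectors in $\mathcal S$, and let $\mu$ be the largest index with $\delta_\mu\ne0$. Then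
$$|\delta_\mu M^\mu|\ge M^\mu>M^\mu-1=\sum_{\mu'<\mu}(M-1)M^{\mu'}\ge\Big|\sum_{\mu'<\mu}\delta_{\mu'}M^{\mu'}\Big| ,$$
so $\sum_{\mu'}\delta_{\mu'}M^{\mu'}\neq0$. Distinct vectors in $\mathcal S$ therefore go to distinct exponents, and the coefficients of $G$ and of $G^k$ survive unchanged. The substitution is a ring homomorphism, so the image of $G^k$ is the $k$-th power of the image of $G$. We obtain a Laurent polynomial in $x$ of height $H$ whose $k$-th power has height at most $C_k$. Multiplying by a power of $x$ gives the required $f\in\mathbb Z[x]$. $\square$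

Since $C_k$ does not depend on $H$, no lower bound for $\mathrm{ht}(f^k)$, for any fixed $k\ge2$, that tends to infinity with $\mathrm{ht}(f)$ can hold. By Proposition 1(b), a lower bound for $\mathrm{ht}(f^2)$ that may also depend on the degree does exist.
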